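\title{The monotone triangle polynomial at $(1,\dots,i,1,\dots,n)$}

\begin{abstract}
The number of monotone triangles with bottom row $k_1<\dots<k_N$ is given by a polynomial $\alpha(N;k_1,\dots,k_N)$, which can be evaluated at arbitrary integer points. We prove a conjecture of Riegler: the value at $(1,\dots,i,1,\dots,n)$ is the number $A_n$ of $n\times n$ alternating sign matrices for $0\le i\le n$, it is $(-1)^nA_n$ for $i=n+1$, and $\alpha(2n+1;x,2,\dots,n+1,1,\dots,n)$ is invariant under $x\mapsto 3n+3-x$. The proof writes $\alpha$ as a specialization of a symmetric function, deforms this function by free parameters, and identifies the deformation with a Schur polynomial through its zeros at triples $t,\omega t,\omega^2t$, where $\omega$ is a primitive third root of unity. This gives a multivariate form of the two evaluations.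
\end{abstract}

\section{The problem and the results}

A \emph{monotone triangle} of size $N$ is a triangular array of integers $(a_{i,j})_{1\le j\le i\le N}$ that increases strictly along rows and weakly along both diagonal directions:
\[
a_{i,j}<a_{i,j+1},\qquad a_{i+1,j}\le a_{i,j}\le a_{i+1,j+1}.
\]
Thus each row is strictly increasing and interlaces the row below it, as in
\[
\begin{array}{ccccc}
&&2&&\\
&1&&3&\\
1&&2&&3
\end{array}
\]
The \emph{bottom row} is $(a_{N,1},\dots,a_{N,N})$. It is known that for each $N\ge1$ there is a unique polynomial $\alpha(N;k_1,\dots,k_N)$, of degree $N-1$ in each variable, whose value at every strictly increasing integer sequence $k_1<\dots<k_N$ is the number of monotone triangles with this bottom row. Uniqueness will be used several times, in the following form.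

\begin{quote}
(U) A polynomial in $k_1,\dots,k_N$ that vanishes at all strictly increasing integer sequences is zero.
\end{quote}
Indeed, these sequences contain the grid $\{1,\dots,m\}\times\{m+1,\dots,2m\}\times\cdots$ for every $m$. We put
\[
A_n=\alpha(n;1,2,\dots,n).
\]
This is the number of $n\times n$ alternating sign matrices; only the definition by triangles is used below.

For small sizes the polynomial can be written down. We have $\alpha(1;a)=1$ and $\alpha(2;a,b)=b-a+1$. For $a<b<c$ the row above $(a,b,c)$ is a pair $(l,m)$ with $a\le l\le b\le m\le c$ and $(l,m)\ne(b,b)$. Summing $m-l+1$ over all pairs, with $l$ and $m$ replaced by their averages, and subtracting the contribution $1$ of the forbidden pair gives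
\begin{equation}\label{eq:alpha3}
\alpha(3;a,b,c)=\tfrac12(b-a+1)(c-b+1)(c-a+2)-1 .
\end{equation}
So $A_1=1$, $A_2=2$, $A_3=7$.

A polynomial that counts something on part of $\mathbb Z^N$ can be evaluated on the rest, and one may ask whether its values there mean anything. From the formulas above,
\[
\alpha(2;1,1)=1=A_1,\qquad \alpha(3;1,1,2)=2=A_2,\qquad \alpha(3;1,2,1)=-1=-A_1 .
\]
The first two values have a naive explanation: if one allows the bottom row $(1,1,2,\dots,n)$, strictness and interlacing force the row above it to be $(1,2,\dots,n)$, so one expects the value $A_n$ (Remark~\ref{rem:i1} justifies this). For $(1,\dots,i,1,\dots,n)$ with $i\ge2$ no row interlaces the descent from $i$ to $1$, and the naive count gives no guidance. Riegler \cite{Riegler} conjectured that the value is nevertheless $A_n$ for all $0\le i\le n$, that it is $(-1)^nA_n$ for $i=n+1$, and that the numbers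
\[
W_{n,x}=\alpha(2n+1;x,2,\dots,n+1,1,2,\dots,n)
\]
satisfy $W_{n,x}=W_{n,3n+3-x}$ for $x=1,\dots,3n+2$. We prove the conjecture in full.

\begin{theorem}\label{thm:main}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] $\alpha(n+i;1,\dots,i,1,\dots,n)=A_n$ for $0\le i\le n$.
\item[(b)] $\alpha(2n+1;1,\dots,n+1,1,\dots,n)=(-1)^nA_n$.
\item[(c)] $W_{n,x}=W_{n,3n+3-x}$ for all $x\in\mathbb Z$.
\end{enumerate}
\end{theorem}

Parts (a) and (b) come from an identity between symmetric functions. For $k\in\mathbb Z^N$ define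
\begin{equation}\label{eq:Psi}
\Psi_k(u_1,\dots,u_N)=\frac{\displaystyle\sum_{\sigma\in S_N}\operatorname{sgn}\sigma\prod_{p}u_{\sigma p}^{k_p}\prod_{p<q}\bigl(1-u_{\sigma p}+u_{\sigma p}u_{\sigma q}\bigr)}{\displaystyle\prod_{p<q}(u_q-u_p)} .
\end{equation}
The numerator is an antisymmetric Laurent polynomial, so it vanishes when $u_p=u_q$ and is divisible by the denominator; hence $\Psi_k$ is a symmetric Laurent polynomial. We shall see that $\alpha(N;k)=\Psi_k(1,\dots,1)$ (Proposition~\ref{prop:Psi}). Recall that for a partition $\lambda=(\lambda_1\ge\dots\ge\lambda_N\ge0)$ the Schur polynomial is the quotient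
\begin{equation}\label{eq:schur}
s_\lambda(x_1,\dots,x_N)=\det\bigl(x_i^{\lambda_j+N-j}\bigr)\big/\det\bigl(x_i^{N-j}\bigr).
\end{equation}
Let $\lambda(n)=(n-1,n-1,n-2,n-2,\dots,0,0)$, a partition with $2n$ entries, and let $\omega=e^{2\pi i/3}$. We write $1^m$ for $m$ arguments equal to $1$.

\begin{theorem}\label{thm:multi}
Let $n\ge1$, let $X_n(u_1,\dots,u_{2n})=\Psi_{(1,\dots,n,1,\dots,n)}(u)$, and let $z_j$ be defined by $u_j=\dfrac{1-\omega z_j}{z_j-\omega}$. Then:
\begin{enumerate}
\item[(a)] $X_n(u)=3^{-n(n-1)/2}\displaystyle\prod_{j=1}^{2n}u_j\Bigl(\frac{1-\omega}{z_j-\omega}\Bigr)^{n-1}s_{\lambda(n)}(z_1,\dots,z_{2n})$.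
\item[(b)] $\Psi_{(1,\dots,i,1,\dots,n)}(u_1,\dots,u_{n+i})=X_n(u_1,\dots,u_{n+i},1^{n-i})$ for $0\le i\le n$.
\item[(c)] $\Psi_{(1,\dots,n+1,1,\dots,n)}(u_1,\dots,u_{2n},1)=(-1)^n\,u_1\cdots u_{2n}\,X_n(u_1,\dots,u_{2n})$.
\end{enumerate}
\end{theorem}

Part (b) explains why the value in Theorem~\ref{thm:main}(a) does not depend on $i$: all $n+1$ functions are specializations of the single function $X_n$.

Section~\ref{sec:Psi} proves the formula for $\alpha$, and Section~\ref{sec:rot} derives Theorem~\ref{thm:main}(c) from it. Section~\ref{sec:deform} changes coordinates from $u$ to $z$ and introduces free parameters $y_j$. Section~\ref{sec:n2} carries out the whole method by hand for $n=2$. Sections~\ref{sec:wheel} to~\ref{sec:final} give the general proof, and Section~\ref{sec:range} shows that the pattern stops at $i=n+1$.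

Throughout, $1+\omega+\omega^2=0$, and we use
\begin{equation}\label{eq:omega}
1-\omega^2=-\omega^2(1-\omega),\qquad (1-\omega)^2=-3\omega .
\end{equation}
Empty products, and symmetrizations over zero variables, equal $1$. The $r$-th elementary symmetric polynomial is $E_r$, and $[m]G$ denotes the coefficient of a monomial $m$ in $G$.

\section{A symmetric function that specializes to $\alpha$}\label{sec:Psi}

Two things are needed: that $\Psi_k(1^N)$ is a polynomial in $k$, and that it satisfies the recursion of monotone triangles. The first is not visible in \eqref{eq:Psi}, whose denominator vanishes at $u=1^N$. A coefficient extraction removes the division.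

For a power series $\Phi$ in $x_1,\dots,x_N$ with rational coefficients put
\[
\operatorname{Alt}\Phi=\sum_{\sigma\in S_N}\operatorname{sgn}\sigma\;\Phi(x_{\sigma1},\dots,x_{\sigma N}),\qquad L(\Phi)=\bigl[x_1^{N-1}\cdots x_N^{N-1}\bigr]\prod_{i<j}(x_i-x_j)\,\Phi .
\]
Each homogeneous part of $\operatorname{Alt}\Phi$ is an antisymmetric polynomial, so $\operatorname{Alt}\Phi=\prod_{i<j}(x_j-x_i)\,\Psi$ with a symmetric power series $\Psi$.

\begin{lemma}\label{lem:L}
With this notation $L(\Phi)=\Psi(0)$. Moreover, permuting the variables of $\Phi$ by $\sigma$ multiplies $L(\Phi)$ by $\operatorname{sgn}\sigma$, and $L(g\Phi)=g(0)L(\Phi)$ for every symmetric power series $g$.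
\end{lemma}

\begin{proof}
The monomial $\prod x_i^{N-1}$ is symmetric and $\prod_{i<j}(x_i-x_j)$ is antisymmetric; this gives the statement on permutations, and hence $L(\operatorname{Alt}\Phi)=N!\,L(\Phi)$. The product $\prod_{i<j}(x_i-x_j)(x_j-x_i)=\det(x_i^{N-j})\det(x_i^{j-1})$ is homogeneous of degree $N(N-1)$, so only the constant term of $\Psi$ contributes to $L(\operatorname{Alt}\Phi)$. Expanding the determinants over permutations $\sigma,\tau$, the exponent of $x_i$ is $N-\sigma(i)+\tau(i)-1$, which equals $N-1$ for all $i$ exactly when $\sigma=\tau$. So the coefficient of $\prod x_i^{N-1}$ is $N!$, and $L(\Phi)=\Psi(0)$. Multiplying $\Phi$ by a symmetric $g$ multiplies $\Psi$ by $g$.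
\end{proof}

Substitute $u_i=1+x_i$ in \eqref{eq:Psi}. Then $u_q-u_p=x_q-x_p$ and $1-u_p+u_pu_q=1+x_q+x_px_q$, so Lemma~\ref{lem:L} gives
\begin{equation}\label{eq:Lformula}
\Psi_k(1^N)=L\Bigl(\prod_i(1+x_i)^{k_i}\prod_{i<j}(1+x_j+x_ix_j)\Bigr).
\end{equation}
The coefficient of $x_i^m$ in $(1+x_i)^{k_i}$ is $\binom{k_i}m$, a polynomial in $k_i$, and only $m\le N-1$ matters. So the right side is a polynomial in $k_1,\dots,k_N$.

\begin{proposition}\label{prop:Psi}
$\alpha(N;k)=\Psi_k(1^N)$ for all $k\in\mathbb Z^N$.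
\end{proposition}

This is equivalent to Fischer's operator formula \cite{Fischer2006}; we give a direct proof. The number of triangles with bottom row $k$ is the sum, over all admissible rows $l$ above $k$, of the number of triangles with bottom row $l$. Without the condition $l_j<l_{j+1}$ this sum would run over a box and would telescope in each coordinate. The kernel $1-u_p+u_pu_q$ is what makes it telescope with the condition.

It is convenient to compute with words. Let $\mathcal A$ be the free associative ring on letters $[a]$, $a\in\mathbb Z$. Identify $k\in\mathbb Z^N$ with the word $[k_1]\cdots[k_N]$, and extend $\Psi$ linearly to combinations of words of length $N$. Let $\psi_w$ denote the numerator in \eqref{eq:Psi}, extended in the same way. We say that the variable $u_{\sigma p}$ \emph{sits at position} $p$.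

\begin{proof}
\emph{Step 1: a relation.} Let $\equiv$ be congruence modulo the two-sided ideal generated by the elements
\[
\rho_a=[a][a]-[a][a+1]+[a+1][a+1].
\]
If $w\equiv w'$ have length $N$, then $\Psi_w=\Psi_{w'}$. To see this, let $\rho_a$ occupy positions $p,p+1$ of a word, with variables $s,t$. The letters contribute $s^at^a(1-t+st)$ and the kernel between the two positions is $1-s+st$; the product is symmetric in $s,t$. The kernels with an earlier variable $v$ multiply to $(1-v+vs)(1-v+vt)$, and those with a later variable $v$ to $(1-s+sv)(1-t+tv)$; both are symmetric in $s,t$. An expression that is symmetric in two variables has antisymmetrization zero.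

\emph{Step 2: a difference operator.} Let $T$ be the ring endomorphism of $\mathcal A$ with $T[a]=[a]-[a+1]$. It replaces each $u^{a}$ by $(1-u)u^a$, so $\Psi_{Tw}=\prod_j(1-u_j)\,\Psi_w$.

\emph{Step 3: setting one variable to $1$.} Define a linear map $\partial$ by
\[
\partial\bigl([k_1]\cdots[k_N]\bigr)=\sum_{m=1}^N(-1)^{N-m}[k_1]\cdots[k_{m-1}]\,[k_{m+1}+1]\cdots[k_N+1],
\]
so that $\partial$ kills the empty word and, for every word $w$,
\begin{equation}\label{eq:partial}
\partial(w[c])=w-\partial(w)[c+1].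
\end{equation}
Put $u_N=1$ in $\psi_k$ and let this variable sit at position $m$. Its kernel with an earlier variable $v$ is $1-v+v=1$, and with a later variable $v$ it is $1-1+v=v$, which raises the exponent of $v$ by one. The sign of the permutation is $(-1)^{N-m}$ times the sign of the arrangement of the other variables. Hence $\psi_k(u_1,\dots,u_{N-1},1)=\psi_{\partial k}(u_1,\dots,u_{N-1})$, and comparing denominators,
\[
\prod_{j<N}(1-u_j)\;\Psi_k(u_1,\dots,u_{N-1},1)=\Psi_{\partial k}(u_1,\dots,u_{N-1}).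
\]

\emph{Step 4: telescoping.} For $k_1<\dots<k_{N-1}\le k_N$ let $R(k)$ be the sum of all words $[l_1]\cdots[l_{N-1}]$ with $l_1<\dots<l_{N-1}$ and $k_j\le l_j\le k_{j+1}$. We claim that $TR(k)\equiv\partial k$. (For $N=2$ this is the plain telescoping sum $T\sum_{l=a}^b[l]=[a]-[b+1]$. Equality $k_{N-1}=k_N$ is allowed because the induction produces it.) For $N=1$ both sides are the empty word. For $N\ge2$ write $k=w[a][b]$ and split by the last letter $l_{N-1}$. If $l_{N-1}>a$, the condition $l_{N-2}<l_{N-1}$ holds automatically. If $l_{N-1}=a$, it becomes $l_{N-2}\le a-1$. Therefore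
\[
R(w[a][b])=R(w[a])\sum_{l=a+1}^b[l]+R(w[a-1])\,[a],
\]
and both shorter words $w[a]$ and $w[a-1]$ satisfy the hypothesis. By induction and \eqref{eq:partial},
\begin{align*}
TR(k)&\equiv\bigl(w-\partial(w)[a+1]\bigr)\bigl([a+1]-[b+1]\bigr)+\bigl(w-\partial(w)[a]\bigr)\bigl([a]-[a+1]\bigr)\\
&=w\bigl([a]-[b+1]\bigr)-\partial(w)\,\rho_a+\partial(w)[a+1][b+1]\\
&\equiv w[a]-\bigl(w-\partial(w)[a+1]\bigr)[b+1]=\partial k .
\end{align*}

\emph{Conclusion.} Steps 1--4 give $\prod_{j<N}(1-u_j)\Psi_k(u,1)=\Psi_{TR(k)}(u)=\prod_{j<N}(1-u_j)\Psi_{R(k)}(u)$, hence $\Psi_k(u,1)=\Psi_{R(k)}(u)$. At $u=1^{N-1}$ this says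
\begin{equation}\label{eq:rec}
\Psi_k(1^N)=\sum_l\Psi_l(1^{N-1})\qquad(k_1<\dots<k_{N-1}\le k_N),
\end{equation}
the sum running over the words of $R(k)$. Since $\Psi_{(a)}(u)=u^a$ has value $1$ at $u=1$, induction shows that $\Psi_k(1^N)$ counts monotone triangles when $k$ is strictly increasing. It is a polynomial in $k$ by \eqref{eq:Lformula}, so (U) finishes the proof.
\end{proof}

The maps $a_{i,j}\mapsto-a_{i,i+1-j}$ and $a_{i,j}\mapsto a_{i,j}+c$ send monotone triangles bijectively to monotone triangles. By (U), the resulting identities hold for all $k\in\mathbb Z^N$ and $c\in\mathbb Z$: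
\begin{equation}\label{eq:refl}
\alpha(N;k_1,\dots,k_N)=\alpha(N;-k_N,\dots,-k_1)=\alpha(N;k_1+c,\dots,k_N+c).
\end{equation}

\begin{remark}\label{rem:i1}
The case $i=1$ of Theorem~\ref{thm:main}(a) follows already. By \eqref{eq:refl}, $\alpha(n+1;1,1,2,\dots,n)=\alpha(n+1;1,2,\dots,n,n)$, and \eqref{eq:rec} applies to the latter with the single word $l=(1,\dots,n)$. For $i\ge2$ the hypothesis of \eqref{eq:rec} fails, and another method is needed.
\end{remark}

\section{Rotation and the symmetry of $W$}\label{sec:rot}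

The symmetries \eqref{eq:refl} are visible on triangles. The next one is not, since at most one of its two argument lists... is increasing with room to spare; for $N=2$ it reads $b-a+1=-\bigl((a-2)-b+1\bigr)$.

\begin{lemma}[Rotation, Fischer \cite{Fischer2007}]\label{lem:rot}
$\alpha(N;k_1,\dots,k_N)=(-1)^{N-1}\alpha(N;k_2,\dots,k_N,k_1-N)$.
\end{lemma}

\begin{proof}
Let $\Phi_0=\prod_{j\ge2}(1+x_j)^{k_j}\prod_{2\le i<j}(1+x_j+x_ix_j)$. By \eqref{eq:Lformula} the left side is $L(\Phi_1)$ with
\[
\Phi_1=(1+x_1)^{k_1}\prod_{j\ge2}\bigl(1+(1+x_1)x_j\bigr)\,\Phi_0 .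
\]
On the right side apply \eqref{eq:Lformula} and rename the variables $x_1,\dots,x_{N-1},x_N$ as $x_2,\dots,x_N,x_1$. This cycle has sign $(-1)^{N-1}$, so by Lemma~\ref{lem:L} the right side, including its sign, is $L(\Phi_2)$ with
\[
\Phi_2=(1+x_1)^{k_1-N}\prod_{j\ge2}(1+x_1+x_1x_j)\,\Phi_0 .
\]
The two products over $j\ge2$ differ, but in both the missing factor for $j=1$ is the invertible series $1+x_1+x_1^2$, and the completed products expand in symmetric polynomials $E_r=E_r(x_1,\dots,x_N)$:
\[
\prod_{j=1}^N\bigl(1+(1+x_1)x_j\bigr)=\sum_r(1+x_1)^rE_r,\qquad\prod_{j=1}^N(1+x_1+x_1x_j)=\sum_r(1+x_1)^{N-r}x_1^rE_r .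
\]
Since $E_r(0)=0$ for $r\ge1$, Lemma~\ref{lem:L} leaves only the terms with $r=0$. Both sides equal $L\bigl((1+x_1)^{k_1}(1+x_1+x_1^2)^{-1}\Phi_0\bigr)$.
\end{proof}

Rotation moves the first argument to the end and reflection brings it back to the front, reversing the other arguments. If these form a sequence that reflection preserves up to translation, a symmetry in the first argument results.

\begin{proposition}\label{prop:sym}
Suppose that $k_j+k_{N+2-j}=c$ for $2\le j\le N$. Then $p(x)=\alpha(N;x,k_2,\dots,k_N)$ satisfies $p(x)=(-1)^{N-1}p(N+c-x)$.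
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:rot} and \eqref{eq:refl},
\begin{align*}
(-1)^{N-1}p(x)&=\alpha(N;k_2,\dots,k_N,x-N)=\alpha(N;N-x,-k_N,\dots,-k_2)\\
&=\alpha(N;N+c-x,c-k_N,\dots,c-k_2).
\end{align*}
The $j$-th argument of the last expression is $c-k_{N+2-j}=k_j$ for $j\ge2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
Take $N=2n+1$, $k_j=j$ for $2\le j\le n+1$, and $k_{n+1+m}=m$ for $1\le m\le n$. For $2\le j\le n+1$ we have $N+2-j=n+1+(n+2-j)$, so $k_j+k_{N+2-j}=n+2$. Thus $c=n+2$, $N+c=3n+3$, and $(-1)^{N-1}=1$.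
\end{proof}

\section{Homogeneous coordinates and free parameters}\label{sec:deform}

Absorbing the sign into the denominator, \eqref{eq:Psi} becomes a symmetrization:
\begin{equation}\label{eq:Psisym}
\Psi_k(u)=\sum_{\sigma\in S_N}\prod_pu_{\sigma p}^{k_p}\prod_{p<q}\frac{1-u_{\sigma p}+u_{\sigma p}u_{\sigma q}}{u_{\sigma q}-u_{\sigma p}} .
\end{equation}
The kernel $1-u+uv$ vanishes when $v=1-1/u$. The map $u\mapsto1-1/u$ has order three: it sends $u$ to $1-1/u$, then to $1/(1-u)$, then back to $u$. Its fixed points are the roots $-\omega^2,-\omega$ of $u^2-u+1$. In a coordinate $z$ that puts the fixed points at $0$ and $\infty$, the map becomes multiplication by a third root of unity. This is the coordinate of Theorem~\ref{thm:multi},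
\[
u=\frac{1-\omega z}{z-\omega},
\]
normalized so that $z=1$ corresponds to $u=1$; the other two points $u=0,\infty$ of the orbit of $1$ correspond to $z=\omega^2,\omega$. With $d=(z_a-\omega)(z_b-\omega)$, expanding numerators gives
\begin{align*}
d\,(u_b-u_a)&=(1-\omega z_b)(z_a-\omega)-(1-\omega z_a)(z_b-\omega)=(1-\omega^2)(z_a-z_b),\\
d\,(1-u_a+u_au_b)&=(1+\omega+\omega^2)(z_az_b+1)-(2\omega+\omega^2)z_a-(1+2\omega)z_b=(1-\omega)(z_a-\omega z_b).
\end{align*}
Since $1/(1+\omega)=-\omega$, the quotient in \eqref{eq:Psisym} is $f(z_a,z_b)$, where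
\[
f(z,w)=-\omega\,\frac{z-\omega w}{z-w}.
\]
This function is homogeneous of degree $0$, it vanishes exactly when $z=\omega w$, and
\begin{equation}\label{eq:f}
f(z,w)+f(w,z)=1,\qquad f(\infty,w)=f(z,0)=-\omega,\qquad f(z,\infty)=f(0,w)=-\omega^2 ,
\end{equation}
where $\infty$ stands for a limit. The first identity holds because $(z-\omega w)-(w-\omega z)=(1+\omega)(z-w)$.

\subsection*{The symmetrizer}
Let $\mathcal R$ be a polynomial ring over $\mathbb C$ in finitely many parameters. For $g_1,\dots,g_N\in\mathcal R[z]$ put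
\[
\mathcal S(g_1,\dots,g_N)=\sum_{\sigma\in S_N}\prod_pg_p(z_{\sigma p})\prod_{p<q}f(z_{\sigma p},z_{\sigma q}).
\]
For polynomials in $z_1,\dots,z_N$, \emph{degree at most $d$} will always mean degree at most $d$ in each $z_a$ separately; for $N\ge1$, degree at most $-1$ means zero.

\begin{definition}
A \emph{wheel polynomial} is a symmetric polynomial in $\mathcal R[z_1,\dots,z_N]$ that vanishes identically when three of the variables are replaced by $t,\omega t,\omega^2t$. For $N\le2$ the last condition is empty.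
\end{definition}

\begin{lemma}\label{lem:S}
If each $g_p$ has degree at most $d$, then $\mathcal S(g_1,\dots,g_N)$ is a wheel polynomial of degree at most $d$.
\end{lemma}

\begin{proof}
Let $V=\prod_{a<b}(z_a-z_b)$. Then $V\mathcal S$ is the antisymmetrization of the polynomial $\prod_pg_p(z_p)\prod_{p<q}(-\omega)(z_p-\omega z_q)$. It is divisible by $V$, so $\mathcal S$ is a symmetric polynomial, of degree at most $(d+N-1)-(N-1)$. Substitute $t,\omega t,\omega^2t$ for three variables. A term of $V\mathcal S$ vanishes if a value $\omega w$ sits before the value $w$. So a nonzero term would have $t$ before $\omega t$, $\omega t$ before $\omega^2t$, and $\omega^2t$ before $\omega^3t=t$, which is impossible. As $V$ remains nonzero, $\mathcal S$ vanishes.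
\end{proof}

The next lemma removes two positions by sending two variables to $\infty$ or to $0$. It will fix all normalizations.

\begin{lemma}\label{lem:two}
Fix positions $r<s$, let $\mathcal S^\circ$ be the symmetrization of the $g_p$ with $p\ne r,s$ in the variables $z_1,\dots,z_{N-2}$, and put $b=(r-1)+(s-2)$, $a=(N-r-1)+(N-s)$.
\begin{enumerate}
\item[(a)] If $g_r,g_s$ have degree at most $d$ with $z^d$-coefficients $\gamma_r,\gamma_s$, and all other $g_p$ have degree less than $d$, then $[z_{N-1}^dz_N^d]\,\mathcal S=\gamma_r\gamma_s\,\omega^{a+2b}\,\mathcal S^\circ$.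
\item[(b)] If $g_p(0)=0$ for $p\ne r,s$, then $\mathcal S(z_1,\dots,z_{N-2},0,0)=g_r(0)g_s(0)\,\omega^{2a+b}\,\mathcal S^\circ$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Give the parameters and $z_1,\dots,z_{N-2}$ generic complex values. Since $\mathcal S$ has degree at most $d$, the coefficient is obtained by dividing by $z_N^dz_{N-1}^d$ and letting first $z_N\to\infty$, then $z_{N-1}\to\infty$. The factors $f$ stay bounded, so only terms with $z_N,z_{N-1}$ at positions $r,s$ survive. Among the pairs consisting of one of the positions $r,s$ and one other position, the other position comes first in $b$ pairs and last in $a$ pairs. By \eqref{eq:f} these pairs contribute $(-\omega^2)^b(-\omega)^a=\omega^{a+2b}$, because $a+b=2N-4$ is even. The pair $(r,s)$ itself contributes $-\omega$ if $z_N$ sits at $r$ and $-\omega^2$ if it sits at $s$, and $-\omega-\omega^2=1$. The remaining factors sum to $\mathcal S^\circ$.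

(b) Put $z_N=0$, then let $z_{N-1}\to0$. Again only terms with these variables at positions $r,s$ survive. Now the mixed pairs give $(-\omega)^b(-\omega^2)^a$, and the two assignments give $-\omega^2-\omega=1$.
\end{proof}

\subsection*{Parameters}
Let $k\in\{1,\dots,M\}^N$. Clearing denominators, the letter $k$ is represented by $(z-\omega)^{M-1}u^{k-1}=(1-\omega z)^{k-1}(z-\omega)^{M-k}$, a polynomial of degree $M-1$ with multiple zeros at $\omega^2$ and $\omega$. Multiple zeros are hard to exploit, so we separate them. Take \emph{sites} $1,\dots,M$ with parameters $y_1,\dots,y_M$, and let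
\[
\varphi_k(z)=\prod_{j<k}(y_j-\omega z)\prod_{k<j\le M}(z-\omega y_j),\qquad F_k(z;y)=\mathcal S(\varphi_{k_1},\dots,\varphi_{k_N}).
\]
The polynomial $\varphi_k$ has degree $1$ in each $y_j$ with $j\ne k$ and does not involve $y_k$. By Lemma~\ref{lem:S}, $F_k$ is a wheel polynomial of degree at most $M-1$ over $\mathbb C[y]$, and \eqref{eq:Psisym} becomes
\begin{equation}\label{eq:PsiF}
\Psi_k(u)=\prod_{a=1}^N\frac{u_a}{(z_a-\omega)^{M-1}}\;F_k(z;1^M).
\end{equation}
In particular $\alpha(N;k)=(1-\omega)^{-N(M-1)}F_k(1^N;1^M)$.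

The form of $\varphi_k$ is justified by one identity. From the definition of $f$,
\[
zf(z,w)+wf(w,z)=-\omega(z+w),\qquad wf(z,w)+zf(w,z)=-\omega^2(z+w).
\]
Expanding $(z-\omega y')(y-\omega w)=-\omega(zw+yy')+yz+\omega^2y'w$ and using these formulas with \eqref{eq:f},
\begin{equation}\label{eq:pair}
(z-\omega y')(y-\omega w)f(z,w)+(w-\omega y')(y-\omega z)f(w,z)=-\omega\,E_2(z,w,y,y').
\end{equation}
The right side is symmetric in $y,y'$, and even treats the parameters on the same footing as the variables.

\begin{lemma}\label{lem:ysym}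
If the letters $j$ and $j+1$ occur in $k$ only in adjacent pairs ``$j,j+1$'', then $F_k$ is symmetric in $y_j,y_{j+1}$.
\end{lemma}

\begin{proof}
For a letter $m\ne j,j+1$ the polynomial $\varphi_m$ is symmetric in $y_j,y_{j+1}$. For a pair carrying variables $z,w$ we have $\varphi_j(z)\varphi_{j+1}(w)=h(z)h(w)(z-\omega y_{j+1})(y_j-\omega w)$, where $h(z)=\prod_{i<j}(y_i-\omega z)\prod_{i>j+1}(z-\omega y_i)$. Group the permutations that differ only by exchanges inside pairs. Because the two positions of a pair are adjacent, the product of all factors $f$ other than those inside a pair is unchanged by such an exchange. So the sum over a group is a product in which each pair contributes $h(z)h(w)$ times the left side of \eqref{eq:pair} with $y=y_j$, $y'=y_{j+1}$.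
\end{proof}

We write $F_{i|n}$ for $F_k$ with $k=(1,\dots,i,1,\dots,n)$ and $M=\max(i,n)$ sites. Thus $F_{0|0}=F_{0|1}=F_{1|0}=1$, and $F_{1|1}=f(z_1,z_2)+f(z_2,z_1)=1$.

\section{The case $n=2$ by hand}\label{sec:n2}

Here $M=2$, $\varphi_1=z-\omega y_2$ and $\varphi_2=y_1-\omega z$. All polynomials are symmetric of degree at most $1$, hence combinations of the $E_r(z)$. Note that $E_1(t,\omega t,\omega^2t)=E_2(t,\omega t,\omega^2t)=0$ and $E_3(t,\omega t,\omega^2t)=t^3$.

\emph{The word $1,2$.} Identity \eqref{eq:pair} says $F_{0|2}=-\omega E_2(z_1,z_2,y_1,y_2)$.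

\emph{The word $1,2,1,2$.} The sum has $24$ terms, but none needs to be expanded. At $(t,\omega t,\omega^2t,x)$ the polynomials $E_0,\dots,E_4$ take the values $1,x,0,t^3,t^3x$, so the wheel condition forces $F_{2|2}=c(y)E_2(z_1,\dots,z_4)$. The factor $c$ is symmetric by Lemma~\ref{lem:ysym} and has degree at most $2$ in each $y_j$. At $y_2=\omega y_1$ both $\varphi_1$ and $\varphi_2$ are constant multiples of $z-\omega^2y_1$, so $F_{2|2}$ is a multiple of $\mathcal S(1,1,1,1)$, a constant that satisfies the wheel condition and hence is $0$. So $c=\kappa\,(y_1-\omega^2y_2)(y_2-\omega^2y_1)$ with $\kappa\in\mathbb C$. Finally $[y_2^2]F_{2|2}=\mathcal S(-\omega,\varphi_2,-\omega,\varphi_2)$, and Lemma~\ref{lem:two}(a) with $r=2$, $s=4$, $a=1$, $b=3$ gives $[y_2^2z_3z_4]F_{2|2}=\omega^2\cdot\omega^7\cdot\omega^2=\omega^2$. The same coefficient of $c(y)E_2$ is $-\omega^2\kappa$, so $\kappa=-1$.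

\emph{The word $1,1,2$.} With three variables the wheel condition only gives $F_{1|2}=c_1E_1+c_2E_2$, and a second source of information is needed. The parameter $y_2$ provides it. At $z_3=\omega y_2$ we have $\varphi_1(z_3)=0$, so $z_3$ sits at the last position. There $\varphi_2(z_3)=y_1-\omega^2y_2$, and $\varphi_1(z_a)f(z_a,\omega y_2)=-\omega(z_a-\omega^2y_2)$ for $a=1,2$. With $c=\omega^2(y_1-\omega^2y_2)$ this reads
\[
c_1(z_1+z_2+\omega y_2)+c_2\bigl(z_1z_2+\omega y_2(z_1+z_2)\bigr)=c\,(z_1-\omega^2y_2)(z_2-\omega^2y_2).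
\]
The coefficient of $z_1z_2$ gives $c_2=c$, and the constant term gives $c_1=cy_2$. Hence $F_{1|2}=c\,(E_2+y_2E_1)=c\,E_2(z_1,z_2,z_3,y_2)$.

In all three cases the answer is the same polynomial $E_2=s_{\lambda(2)}$ in four variables, the missing variables being filled by parameters. At $y=z=1$ we have $E_2(1^4)=6$, and \eqref{eq:omega} gives
\[
\frac{-6\omega}{(1-\omega)^2}=2,\qquad\frac{6\omega^2(1-\omega^2)}{(1-\omega)^3}=2,\qquad\frac{-6(1-\omega^2)^2}{(1-\omega)^4}=2 .
\]
So $\alpha(2;1,2)=\alpha(3;1,1,2)=\alpha(4;1,2,1,2)=2$. The general proof has the same shape. It needs the right replacement for $E_2$ and for the two facts used about small wheel polynomials: they vanish when there are too many variables for the degree, and they are unique up to a scalar in the first case where they do not vanish.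

\section{Wheel polynomials and the Schur polynomial $s_{\lambda(n)}$}\label{sec:wheel}

All rings here are polynomial rings over $\mathbb C$, so factorization is unique: a polynomial that vanishes on the zero sets of pairwise non-proportional linear forms is divisible by their product.

\begin{lemma}\label{lem:ops}
Let $G\in\mathcal R[z_1,\dots,z_N]$ be symmetric of degree at most $d$.
\begin{enumerate}
\item[(a)] If $G$ is a wheel polynomial and $N\ge2$, then
\[
G(z_1,\dots,z_{N-2},t,\omega t)=\prod_{j\le N-2}(z_j-\omega^2t)\;G'(z_1,\dots,z_{N-2};t),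
\]
where $G'$ is a wheel polynomial over $\mathcal R[t]$ of degree at most $d-1$.
\item[(b)] If $G$ is a wheel polynomial and $G=\prod_a(z_a-c)\,G''$ with $c\in\mathcal R$, then $G''$ is a wheel polynomial of degree at most $d-1$.
\item[(c)] If $N\ge2$, $d<2(N-1)$, and $G$ vanishes at $z_N=\omega z_{N-1}$, then $G=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(b) The quotient is symmetric, and the factor that is removed does not vanish on a triple: $(t-c)(\omega t-c)(\omega^2t-c)=t^3-c^3\ne0$.

(a) The left side vanishes at $z_j=\omega^2t$ for each $j$, which gives the factorization. The left side is a wheel polynomial in $z_1,\dots,z_{N-2}$ over $\mathcal R[t]$, so (b) applies.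

(c) By symmetry $G$ is divisible by every $z_a-\omega z_b$ with $a\ne b$. These forms are pairwise non-proportional; for $z_a-\omega z_b$ and $z_b-\omega z_a$ this uses $\omega^2\ne1$. Their product has degree $2(N-1)$ in $z_1$.
\end{proof}

Part (a) lowers $N$ by two and $d$ by one, and part (c) says that nothing is lost in this step. So the quantity that governs the size of the space of wheel polynomials is $N-2d$.

\begin{lemma}[Vanishing]\label{lem:vanish}
Let $d\ge-1$ and $N\ge2d+3$. A wheel polynomial in $N$ variables of degree at most $d$ is zero.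
\end{lemma}

\begin{proof}
We induct on $d$, for all coefficient rings at once. For $d=-1$ we have $N\ge1$ and there is nothing to prove. For $d\ge0$, the polynomial $G'$ of Lemma~\ref{lem:ops}(a) has degree at most $d-1$ in $N-2\ge2(d-1)+3$ variables, so $G'=0$. Since $d<2(N-1)$, Lemma~\ref{lem:ops}(c) gives $G=0$.
\end{proof}

The bound is sharp: for $N=2d+2$ there is a nonzero wheel polynomial. To find it, look for a quotient of determinants \eqref{eq:schur} in which the rows for $t,\omega t,\omega^2t$ are dependent. This happens when the exponents avoid one residue class modulo $3$, and the $2n$ smallest exponents not congruent to $2$ are $0,1,3,4,\dots,3n-3,3n-2$. They belong to $\lambda(n)$: for $1\le r\le n$ the numbers $\lambda_j+2n-j$ with $j=2r-1$ and $j=2r$ are $3(n-r)+1$ and $3(n-r)$. Put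
\[
S_n(x_1,\dots,x_{2n})=s_{\lambda(n)}(x_1,\dots,x_{2n}),\qquad S_0=S_1=1 .
\]

\begin{lemma}\label{lem:schur}
Let $n\ge1$, and write $S_{n-1}$ for $S_{n-1}(x_1,\dots,x_{2n-2})$.
\begin{enumerate}
\item[(a)] $S_n$ is a nonzero wheel polynomial of degree at most $n-1$.
\item[(b)] $S_n(x_1,\dots,x_{2n-2},0,0)=x_1\cdots x_{2n-2}\,S_{n-1}$ and $[x_{2n-1}^{n-1}x_{2n}^{n-1}]S_n=S_{n-1}$.
\item[(c)] $S_n(x_1,\dots,x_{2n-2},t,\omega t)=\prod_{j\le2n-2}(x_j-\omega^2t)\,S_{n-1}$.
\item[(d)] Every wheel polynomial over $\mathcal R$ in $2n$ variables of degree at most $n-1$ equals $cS_n$ with $c\in\mathcal R$.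
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The exponents $e$ in the numerator are distinct, so $S_n\ne0$, and the degree is at most $(3n-2)-(2n-1)=n-1$. For the rows $t,\omega t,\omega^2t$ the combination $\sum_{s=0}^2\omega^s(\omega^st)^e=t^e\sum_s\omega^{s(e+1)}$ vanishes whenever $e\not\equiv2\pmod3$. So the numerator vanishes, while the denominator does not.

(b) Three facts follow from \eqref{eq:schur}. If $\lambda_N=0$ and $x_N=0$, the last row of both determinants is $(0,\dots,0,1)$, and the factor $x_1\cdots x_{N-1}$ cancels from the two minors, so $s_\lambda(x_1,\dots,x_{N-1},0)=s_{(\lambda_1,\dots,\lambda_{N-1})}(x_1,\dots,x_{N-1})$. Adding $1$ to all $N$ entries of $\lambda$ multiplies $s_\lambda$ by $x_1\cdots x_N$. Comparing the leading coefficients in $x_N$ of both determinants gives $[x_N^{\lambda_1}]s_\lambda=s_{(\lambda_2,\dots,\lambda_N)}(x_1,\dots,x_{N-1})$. Deleting the last two entries of $\lambda(n)$ leaves $\lambda(n-1)$ with all entries raised by $1$, and deleting the first two entries leaves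 $\lambda(n-1)$.

(c) In Lemma~\ref{lem:ops}(a) the left side has degree at most $2n-2$ in $t$, and the product has degree exactly $2n-2$. So $G'$ is free of $t$, and at $t=0$ part (b) gives $G'=S_{n-1}$.

(d) Induct on $n$. For $n=1$ the polynomial is a constant. For $n\ge2$ the same degree count shows that $G'$ is free of $t$, so $G'=cS_{n-1}$ with $c\in\mathcal R$ by induction. By (c), $G-cS_n$ vanishes at $x_{2n}=\omega x_{2n-1}$, and Lemma~\ref{lem:ops}(c) applies since $n-1<2(2n-1)$.
\end{proof}

The vanishing lemma produces zeros of $F_k$ in the parameters.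

\begin{lemma}\label{lem:yzero}
Let $k\in\{1,\dots,M\}^N$ with $M\ge2$ and $N\ge2M-1$. Then $F_k$ vanishes at $y_2=\omega y_1$ and at $y_M=\omega y_{M-1}$.
\end{lemma}

\begin{proof}
Note that $y-\omega z=-\omega(z-\omega^2y)$. At $y_2=\omega y_1$ every $\varphi_m$ is divisible by $z-\omega^2y_1$: for $m=1$ through the factor $z-\omega y_2$, for $m\ge2$ through $y_1-\omega z$. At $y_M=\omega y_{M-1}$ every $\varphi_m$ is divisible by $z-\omega^2y_{M-1}$: for $m<M$ through $z-\omega y_M$, for $m=M$ through $y_{M-1}-\omega z$. In both cases $F_k$ is a product of linear factors and a symmetrization of polynomials of degree $M-2$. By Lemma~\ref{lem:S} this is a wheel polynomial of degree at most $M-2$ in $N\ge2(M-2)+3$ variables, and it vanishes by Lemma~\ref{lem:vanish}.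
\end{proof}

\section{Three evaluations with parameters}\label{sec:eval}

Put
\[
\kappa_n=(-1)^{n(n-1)/2},\qquad\Gamma(y_1,\dots,y_n)=\prod_{1\le j\ne l\le n}(y_j-\omega^2y_l),
\]
so that $\kappa_n=(-1)^{n-1}\kappa_{n-1}$. The forms $y_j-\omega^2y_l$ are pairwise non-proportional, $y_j-\omega^2y_l$ vanishes at $y_l=\omega y_j$, and $\Gamma$ has degree $2n-2$ in each $y_j$. We begin with $i=n$, where the number of variables and the degree are exactly those of Lemma~\ref{lem:schur}(d).

\begin{proposition}\label{prop:A}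
For $n\ge0$, $F_{n|n}(z;y)=\kappa_n\,\Gamma(y_1,\dots,y_n)\,S_n(z_1,\dots,z_{2n})$.
\end{proposition}

\begin{proof}
For $n\le1$ both sides are $1$. Let $n\ge2$. By Lemmas~\ref{lem:S} and~\ref{lem:schur}(d), $F_{n|n}=c_n(y)S_n(z)$ with a polynomial $c_n$. It is symmetric by Lemma~\ref{lem:ysym}, applied to every $j<n$. It has degree at most $2n-2$ in $y_j$, since $2n-2$ letters of the word differ from $j$. By Lemma~\ref{lem:yzero} ($M=n$, $N=2n$) it is divisible by $y_1-\omega^2y_2$, hence by $\Gamma$, and by degrees $c_n=\kappa_n'\Gamma$ with $\kappa'_n\in\mathbb C$.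

To find $\kappa_n'$ take the coefficient of $y_n^{2n-2}$. Each of the $2n-2$ letters $m<n$ loses the factor $z-\omega y_n$, contributes $-\omega$, and becomes the letter $m$ on the sites $1,\dots,n-1$, of degree $n-2$ in $z$. The two letters $n$ keep $\varphi_n=\prod_{j<n}(y_j-\omega z)$, with leading coefficient $(-\omega)^{n-1}$. Lemma~\ref{lem:two}(a) with $r=n$, $s=2n$, $a=n-1$, $b=3n-3$ gives
\[
[y_n^{2n-2}z_{2n-1}^{n-1}z_{2n}^{n-1}]F_{n|n}=\omega^{2n-2}\,\omega^{2n-2}\,\omega^{7n-7}F_{n-1|n-1}=\omega^{2n-2}F_{n-1|n-1}.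
\]
On the other side, $[y_n^{2n-2}]\Gamma(y_1,\dots,y_n)=(-\omega^2)^{n-1}\Gamma(y_1,\dots,y_{n-1})$, from the $n-1$ factors $y_j-\omega^2y_n$. With Lemma~\ref{lem:schur}(b) and induction, $\kappa'_n(-\omega^2)^{n-1}=\omega^{2n-2}\kappa_{n-1}$, so $\kappa'_n=\kappa_n$.
\end{proof}

For $i<n$ there are fewer than $2n$ variables, and the wheel condition no longer determines $F_{i|n}$. But the letters $i+1,\dots,n$ occur only once, at the end of the word. Each of them gives one value of $z_N$ at which $F_{i|n}$ reduces to a smaller case, and $n-i$ such values lower the degree enough for the vanishing lemma.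

\begin{proposition}\label{prop:B}
For $0\le i\le n$,
\[
F_{i|n}(z_1,\dots,z_{n+i};y)=c_{i,n}(y)\,S_n(z_1,\dots,z_{n+i},y_{i+1},\dots,y_n),
\]
where
\[
c_{i,n}(y)=\kappa_i(-\omega)^{e_{i,n}}\,\Gamma(y_1,\dots,y_i)\prod_{j\le i<l\le n}(y_j-\omega^2y_l),\qquad e_{i,n}=\sum_{m=i+1}^n(m+i-1).
\]
\end{proposition}

\begin{proof}
Fix $i$ and induct on $n\ge i$; the case $n=i$ is Proposition~\ref{prop:A}. Let $n>i$ and $N=n+i$. Put $z_N=\omega y_n$. Then $\varphi_m(z_N)=0$ for $m<n$, and since $n>i$ the letter $n$ occurs only at the last position, so $z_N$ sits there. It contributes $\varphi_n(\omega y_n)=\prod_{j<n}(y_j-\omega^2y_n)$. For every other variable the denominator of $f(z_a,\omega y_n)=-\omega(z_a-\omega^2y_n)/(z_a-\omega y_n)$ cancels the factor $z_a-\omega y_n$ of its letter, which becomes a letter on the sites $1,\dots,n-1$. With $z'=(z_1,\dots,z_{N-1})$,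
\[
F_{i|n}(z',\omega y_n;y)=(-\omega)^{N-1}\prod_{j<n}(y_j-\omega^2y_n)\prod_{a<N}(z_a-\omega^2y_n)\;F_{i|n-1}(z';y_1,\dots,y_{n-1}).
\]
By Lemma~\ref{lem:schur}(c) with $t=y_n$, the claimed right side at $z_N=\omega y_n$ is
\[
c_{i,n}(y)\prod_{i<l<n}(y_l-\omega^2y_n)\prod_{a<N}(z_a-\omega^2y_n)\;S_{n-1}(z',y_{i+1},\dots,y_{n-1}).
\]
The two expressions agree by the induction hypothesis, because the definition gives $c_{i,n}=(-\omega)^{n+i-1}\prod_{j\le i}(y_j-\omega^2y_n)\,c_{i,n-1}$.

Let $D$ be the difference of the two sides of the proposition, a wheel polynomial in $z_1,\dots,z_N$ of degree at most $n-1$. Both sides are symmetric in $y_{i+1},\dots,y_n$, the left side by Lemma~\ref{lem:ysym} for $i<j<n$. So $D$ vanishes at $z_N=\omega y_l$ for all $l>i$, and by symmetry in $z$ it is divisible by $\prod_a\prod_{l>i}(z_a-\omega y_l)$. By Lemma~\ref{lem:ops}(b) the quotient is a wheel polynomial of degree at most $n-1-(n-i)=i-1$, in $n+i\ge2(i-1)+3$ variables; this inequality is again $n>i$. Lemma~\ref{lem:vanish} gives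 $D=0$.
\end{proof}

For $i=n+1$ the degree is $n$ and there are $2n+1$ variables, one fewer than $S_{n+1}$ takes. The letter $n+1$ occurs once but no longer at the end, so the previous argument is not available. Instead, the zeros in $y$ account for the whole dependence on $y_1,\dots,y_n$, and what is left is determined by its behavior at $\infty$ and at $0$. Put
\[
\Gamma^+(y_1,\dots,y_{n+1})=\Gamma(y_1,\dots,y_n)\prod_{j\le n}(y_j-\omega^2y_{n+1}).
\]

\begin{proposition}\label{prop:C}
For $n\ge0$, $F_{n+1|n}(z;y)=\kappa_n\,\Gamma^+(y_1,\dots,y_{n+1})\,S_{n+1}(z_1,\dots,z_{2n+1},\omega y_{n+1})$.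
\end{proposition}

\begin{proof}
For $n=0$ both sides are $1$. Let $n\ge1$, $M=n+1$, $N=2n+1$, $F=F_{n+1|n}$. For $j\le n$ the degree of $F$ in $y_j$ is at most $2n-1$, and $F$ is symmetric in $y_1,\dots,y_n$ by Lemma~\ref{lem:ysym}. Since $N=2M-1$, Lemma~\ref{lem:yzero} applies, with no room to spare: $F$ is divisible by $y_n-\omega^2y_{n+1}$ and, for $n\ge2$, by $y_1-\omega^2y_2$. By symmetry it is divisible by $\Gamma^+$, which has degree $2n-1$ in each $y_j$ with $j\le n$. So $F=\Gamma^+K_n(z;y)$, where $K_n$ depends only on $z$ and $y=y_{n+1}$ and is a wheel polynomial of degree at most $n$; also $K_0=1$. We show $K_n=\kappa_nS_{n+1}(z,\omega y)$ by induction.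

Because $K_n$ does not depend on $y_1$, we may compute it at $y_1=\infty$ or at $y_1=0$. In both cases site $1$ disappears from the $2n-1$ letters $m\ge2$, which become the letters of the word $(1,\dots,n,1,\dots,n-1)$ on the sites $2,\dots,n+1$. Write $z'=(z_1,\dots,z_{2n-1})$ and $y'=(y_2,\dots,y_{n+1})$, so that $F_{n|n-1}(z';y')=\Gamma^+(y')K_{n-1}(z';y)$. The letter $1$ sits at $r=1$ and $s=n+2$, so in Lemma~\ref{lem:two} we have $a=3n-2$ and $b=n$.

\emph{At infinity.} In $[y_1^{2n-1}]F$ each letter $m\ge2$ loses the factor $y_1-\omega z$ with coefficient $1$ and has degree $n-1$, while $\varphi_1=\prod_{j\ge2}(z-\omega y_j)$ is monic of degree $n$. Lemma~\ref{lem:two}(a) gives $[y_1^{2n-1}z_{2n}^nz_{2n+1}^n]F=\omega^{5n-2}F_{n|n-1}(z';y')$, and $\omega^{5n-2}=\omega^{2n-2}$. The $n-1$ factors $y_j-\omega^2y_1$ give $[y_1^{2n-1}]\Gamma^+=(-\omega^2)^{n-1}\Gamma^+(y')$. Hence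
\begin{equation}\label{eq:Kinf}
[z_{2n}^nz_{2n+1}^n]K_n=(-1)^{n-1}K_{n-1}(z';y).
\end{equation}

\emph{At zero.} At $y_1=0$ each letter $m\ge2$ has the factor $-\omega z$, and $\varphi_1(0)=(-\omega)^n\prod_{j\ge2}y_j$. Lemma~\ref{lem:two}(b) gives
\[
F(z',0,0)\big|_{y_1=0}=\omega^{2n}\prod_{j=2}^{n+1}y_j^2\cdot\omega^{7n-4}\cdot(-\omega)^{2n-1}\prod_{a\le2n-1}z_a\cdot F_{n|n-1}(z';y'),
\]
and the constants multiply to $-\omega^{11n-5}=-\omega^{2n+1}$. At $y_1=0$ the factors $y_1-\omega^2y_l$ ($2\le l\le n+1$) and $y_j-\omega^2y_1$ ($2\le j\le n$) give $\Gamma^+=(-\omega^2)^n\,y_{n+1}\prod_{l=2}^ny_l^2\;\Gamma^+(y')$. Hence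
\begin{equation}\label{eq:Kzero}
K_n(z',0,0;y)=(-1)^{n-1}\,\omega y\prod_{a\le2n-1}z_a\;K_{n-1}(z';y).
\end{equation}

\emph{Comparison.} Let $D=K_n-\kappa_nS_{n+1}(z,\omega y)$, a wheel polynomial in $2n+1$ variables of degree at most $n$. By induction the right sides of \eqref{eq:Kinf} and \eqref{eq:Kzero} are $\kappa_nS_n(z',\omega y)$ and $\kappa_n\,\omega y\prod z_a\,S_n(z',\omega y)$. By Lemma~\ref{lem:schur}(b) for $S_{n+1}$ these are the corresponding quantities for $\kappa_nS_{n+1}(z,\omega y)$. So $[z_{2n}^nz_{2n+1}^n]D=0$ and $D(z',0,0)=0$. Write $D(z',t,\omega t)=\prod_{j\le2n-1}(z_j-\omega^2t)\,D'$. The left side has degree at most $2n$ in $t$, so $D'=D_0+tD_1$ with $D_0,D_1$ free of $t$. The coefficient of $t^{2n}$ is $\omega^n[z_{2n}^nz_{2n+1}^n]D=0$ on the left and $(-\omega^2)^{2n-1}D_1$ on the right, so $D_1=0$. At $t=0$ we get $z_1\cdots z_{2n-1}D_0=0$. Thus $D'=0$, and Lemma~\ref{lem:ops}(c) gives $D=0$ since $n<4n$.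
\end{proof}

\section{Specializing the parameters}\label{sec:final}

It remains to put $y=1$ and to collect the constants. Let $n\ge1$.

\begin{proof}[Proof of Theorem~\ref{thm:multi}]
Let $0\le i\le n$. The polynomial $c_{i,n}$ has $i(i-1)+i(n-i)=i(n-1)$ linear factors, and $e_{i,n}=\frac{n(n-1)}2-\frac{i(i-1)}2+i(n-i)$. By \eqref{eq:omega},
\[
\frac{c_{i,n}(1^n)}{(1-\omega)^{(n+i)(n-1)}}=\frac{\kappa_i(-\omega)^{e_{i,n}}(-\omega^2)^{i(n-1)}}{(1-\omega)^{n(n-1)}}=\kappa_i(-\omega)^{e_{i,n}}(-\omega^2)^{i(n-1)}(-3\omega)^{-n(n-1)/2}.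
\]
The total exponent of $-1$ is
\[
\tfrac{i(i-1)}2+e_{i,n}+i(n-1)-\tfrac{n(n-1)}2=i(2n-i-1)\equiv i(i+1)\equiv0\pmod2,
\]
and the total exponent of $\omega$ is
\[
e_{i,n}+2i(n-1)-\tfrac{n(n-1)}2=3in-3\,\tfrac{i(i+1)}2\equiv0\pmod3 .
\]
So the quotient is $3^{-n(n-1)/2}$. Formula \eqref{eq:PsiF} with $M=n$, $N=n+i$ and Proposition~\ref{prop:B} now give
\begin{equation}\label{eq:uniform}
\Psi_{(1,\dots,i,1,\dots,n)}(u)=3^{-n(n-1)/2}\prod_{j=1}^{n+i}u_j\Bigl(\frac{1-\omega}{z_j-\omega}\Bigr)^{n-1}S_n(z_1,\dots,z_{n+i},1^{n-i}).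
\end{equation}
The case $i=n$ is part (a). If $u_j=1$, then $z_j=1$ and the $j$-th factor of the product in (a) is $1$; so the right side of \eqref{eq:uniform} is $X_n(u_1,\dots,u_{n+i},1^{n-i})$, which is part (b).

For (c) use \eqref{eq:PsiF} with $M=n+1$, $N=2n+1$, $z_{2n+1}=1$. Here $\Gamma^+(1^{n+1})=(1-\omega^2)^{n^2}$, and the last two arguments of $S_{n+1}$ in Proposition~\ref{prop:C} are $1,\omega$, so Lemma~\ref{lem:schur}(c) with $t=1$ removes them:
\[
\Psi_{(1,\dots,n+1,1,\dots,n)}(u,1)=\frac{\kappa_n(1-\omega^2)^{n^2}}{(1-\omega)^n}\prod_{j=1}^{2n}\frac{u_j(z_j-\omega^2)}{(z_j-\omega)^n}\;S_n(z).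
\]
Since $z_j-\omega^2=-\omega^2(1-\omega z_j)=-\omega^2u_j(z_j-\omega)$, part (a) shows that this is $C\,u_1\cdots u_{2n}X_n(u)$ with
\[
C=3^{n(n-1)/2}\,\frac{\kappa_n(-\omega^2)^{n^2+2n}(1-\omega)^{n^2-n}}{(1-\omega)^{2n(n-1)}}=\kappa_n(-\omega^2)^{n^2+2n}(-\omega)^{-n(n-1)/2}.
\]
The sign $\kappa_n$ cancels against $(-1)^{n(n-1)/2}$, leaving $(-1)^{n^2+2n}=(-1)^n$. The exponent of $\omega$ is $2n^2+4n-\frac{n(n-1)}2=3\,\frac{n(n+3)}2$, a multiple of $3$ because $n(n+3)$ is even. So $C=(-1)^n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) and (b)]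
Put $u=1$ and use Proposition~\ref{prop:Psi}. Theorem~\ref{thm:multi}(b) gives $\alpha(n+i;1,\dots,i,1,\dots,n)=X_n(1^{2n})$ for $0\le i\le n$, and the case $i=0$ shows that $X_n(1^{2n})=A_n$. Theorem~\ref{thm:multi}(c) gives $\alpha(2n+1;1,\dots,n+1,1,\dots,n)=(-1)^nX_n(1^{2n})$.
\end{proof}

Together with Section~\ref{sec:rot} this proves Theorem~\ref{thm:main}. By Theorem~\ref{thm:multi}(a) the common value is
\[
A_n=3^{-n(n-1)/2}\,s_{\lambda(n)}(1^{2n}).
\]

\section{The case $i=n+2$}\label{sec:range}

For $i=n+2$ we have $M=n+2$ and $N=2n+2=2M-2$, so the hypothesis $N\ge2M-1$ of Lemma~\ref{lem:yzero} fails by one: its proof would need wheel polynomials of degree at most $n$ in $2n+2$ variables to vanish, and $S_{n+1}$ does not. The statement itself fails too: the range of $i$ cannot be extended to $i=n+2$ for all $n$.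

Take $n=1$, $i=3$. For $x\ge4$ the rows above $(1,2,3,x)$ are $(1,2,3)$ and, for $4\le l\le x$, the rows $(1,2,l)$, $(1,3,l)$, $(2,3,l)$. By \eqref{eq:alpha3},
\[
\alpha(3;1,2,l)=l^2-2,\qquad\alpha(3;1,3,l)=\tfrac12(3l^2-3l-8),\qquad\alpha(3;2,3,l)=(l-1)^2-2,
\]
and these add up to $g(l)=\frac72(l-2)(l+1)$. So the polynomial $p(x)=\alpha(4;1,2,3,x)$ equals $7+\sum_{l=4}^xg(l)$ for $x\ge4$. It follows that $p(x)-p(x-1)=g(x)$ as polynomials and $p(3)=p(4)-g(4)=7$. Therefore
\[
\alpha(4;1,2,3,1)=p(3)-g(3)-g(2)=7-14-0=-7\ne\pm A_1 .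
\]

\begin{thebibliography}{9}

\bibitem{Fischer2006}
Fischer, Adv. Appl. Math. 37 (2006) 249--267.

\bibitem{Fischer2007}
Fischer, J. Combin. Theory Ser. A 114 (2007).

\bibitem{Riegler}
Lukas Riegler, \emph{Generalized Monotone Triangles: an extended Combinatorial Reciprocity Theorem}, arXiv:1207.4437 (2012).

\end{thebibliography}
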